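\title{A Lie algebra in $\mathrm{Ver}_{p^2}$ for which the PBW theorem fails}

\begin{abstract}
In a symmetric tensor category over a field of characteristic $p>0$, skew-symmetry and the Jacobi identity do not imply all the relations that commutators satisfy in tensor algebras. An object with a bracket is called a Lie algebra if it satisfies these further relations as well. This condition is necessary for the Poincar\'e--Birkhoff--Witt theorem. We show that it is not sufficient, in any characteristic $p>0$: in the category $\mathrm{Ver}_{p^2}$, the free Lie algebra on the image of the two-dimensional representation of $SL_2$, truncated in degrees above $p$, is a Lie algebra $\mathfrak g$ of finite length for which $S^p\mathfrak g\to\mathrm{gr}_p\,U(\mathfrak g)$ is not injective. The proof turns a congruence that comes from Jacobson's formula for $p$-th powers into an identity between maps of tilting modules.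
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Lie algebras and enveloping algebras}

Throughout, $\mathbf k$ is an algebraically closed field of characteristic $p>0$. A \emph{symmetric tensor category} over $\mathbf k$ is a $\mathbf k$-linear, locally finite, abelian, rigid symmetric monoidal category $\mathcal C$ with $\mathrm{End}(\mathbf 1)=\mathbf k$. We write $c$ for the braiding. In such a category $\otimes$ is exact and the unit object $\mathbf 1$ is simple. The ind-completion $\mathrm{Ind}(\mathcal C)$ is again a $\mathbf k$-linear abelian symmetric monoidal category, and it contains $\mathcal C$ as the full subcategory of compact objects. All constructions that involve infinite direct sums (tensor, symmetric, free Lie and enveloping algebras, their kernels and quotients) take place in $\mathrm{Ind}(\mathcal C)$.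

An \emph{operadic Lie algebra} in $\mathcal C$ is an algebra over the operad $\mathbf{Lie}$ in $\mathrm{Ind}(\mathcal C)$, that is, an ind-object $\mathfrak g$ with a morphism $[\,,]:\mathfrak g\otimes\mathfrak g\to\mathfrak g$ such that
\[
[\,,]\circ(1+c)=0,\qquad [\,,]\circ([\,,]\otimes1)\circ(1+\sigma+\sigma^2)=0 ,
\]
where $\sigma$ is the action of the cyclic permutation $(123)$ on $\mathfrak g^{\otimes3}$. An associative algebra with multiplication $\mathrm{mult}$ is an operadic Lie algebra under the commutator $\mathrm{mult}\circ(1-c)$.

For an ind-object $Y$ let $TY=\bigoplus_{n\ge0}Y^{\otimes n}$ be the tensor algebra and $SY=TY/(\mathrm{Im}(1-c))$ the symmetric algebra. The \emph{universal enveloping algebra} $U(\mathfrak g)$ is the quotient of $T\mathfrak g$ by the two-sided ideal generated by the image of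
\[
(1-c)-[\,,]:\ \mathfrak g\otimes\mathfrak g\to\mathfrak g^{\otimes2}\oplus\mathfrak g\subset T\mathfrak g .
\]
It is filtered by the images $U_{\le n}(\mathfrak g)$ of $\bigoplus_{i\le n}\mathfrak g^{\otimes i}$, and there is a natural surjection $S\mathfrak g\to\mathrm{gr}\,U(\mathfrak g)$. We say that $\mathfrak g$ \emph{satisfies the PBW theorem} if this surjection is an isomorphism.

Operadic Lie algebras need not satisfy the PBW theorem, even in the most familiar categories.

\begin{example}\label{ex:vec}
Let $p=2$ and let $\mathcal C$ be the category of vector spaces. Skew-symmetry applied to $y\otimes y$ says $2[y,y]=0$, which is no condition. The space with basis $y,w$ and only nonzero bracket $[y,y]=w$ is an operadic Lie algebra, and $w=yy-yy=0$ in its enveloping algebra.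
\end{example}

\begin{example}\label{ex:svec}
Let $p=3$ and let $\mathcal C$ be the category of supervector spaces. For odd $x$ the Jacobi identity says $3[x,[x,x]]=0$, which is again no condition. The superspace with basis $x,y,w$ ($x,w$ odd, $y$ even) and nonzero brackets $[x,x]=y$, $[x,y]=-[y,x]=w$ is an operadic Lie algebra. In its enveloping algebra $y=2x^2$ commutes with $x$, so $w=0$.
\end{example}

In both examples a relation holds for commutators in every associative algebra but does not follow from the two axioms. All such relations can be collected at once. Let $\mathrm{FOLie}(Y)=\bigoplus_{n\ge1}\mathrm{FOLie}_n(Y)$ be the free operadic Lie algebra on $Y$, graded by degree: morphisms of operadic Lie algebras $\mathrm{FOLie}(Y)\to\mathfrak g$ correspond to morphisms $Y\to\mathfrak g$. The inclusion $Y\to TY$ extends to a morphism of operadic Lie algebras $\mathrm{FOLie}(Y)\to TY$. We denote its kernel and its image by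
\[
E(Y)=\bigoplus_{n\ge1}E_n(Y),\qquad \mathrm{FLie}(Y)=\bigoplus_{n\ge1}\mathrm{FLie}_n(Y)\subset TY .
\]
Thus $\mathrm{FLie}(Y)=\mathrm{FOLie}(Y)/E(Y)$ is a graded operadic Lie subalgebra of $TY$.

\begin{definition}\label{def:lie}
An operadic Lie algebra $\mathfrak g$ is a \emph{Lie algebra} if the morphism $\beta^{\mathfrak g}:\mathrm{FOLie}(\mathfrak g)\to\mathfrak g$ induced by the identity of $\mathfrak g$ annihilates $E(\mathfrak g)$.
\end{definition}

For instance, $\mathrm{FOLie}_2(Y)=(Y\otimes Y)/\mathrm{Im}(1+c)$ maps to $Y\otimes Y$ by $1-c$, so $E_2(Y)=\mathrm{Ker}(1-c)/\mathrm{Im}(1+c)$. For vector spaces and $p=2$ this is spanned by the classes of the tensors $y\otimes y$, and the condition $\beta^{\mathfrak g}(E_2(\mathfrak g))=0$ is the familiar axiom $[y,y]=0$.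

Every operadic Lie algebra that satisfies the PBW theorem is a Lie algebra; we recall the short argument in Corollary~\ref{cor:necessary}. The converse is known to hold in the Verlinde category $\mathrm{Ver}_p$ and in every \emph{quasi-semisimple} category, that is, one in which each injection $Y\to Y'$ induces an injection $SY\to SY'$. The latter class contains all categories with an exact faithful symmetric monoidal functor to vector spaces, such as representation categories of affine group schemes: such a functor commutes with symmetric powers and reflects injections, and injections of vector spaces split. Since Definition~\ref{def:lie} imposes every relation that the tensor algebra can detect, and since it suffices in all these cases, one would guess a positive answer to the following question, which is posed in~\cite{Et}.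

\medskip
\noindent\textbf{Question.} \emph{Does every Lie algebra in a symmetric tensor category over $\mathbf k$ satisfy the PBW theorem?}

\subsection{The result}

The answer is negative for every $p$. The counterexample lives in the symmetric tensor category $\mathrm{Ver}_{p^2}$ of \cite{BEO} (for $p=2$ also \cite{BE}), which receives a symmetric monoidal functor $F$ from the category of tilting modules for $SL_2$. What we need about it is recalled in Section~\ref{sec:recall}.

\begin{theorem}\label{thm:main}
Let $\mathbf k$ be an algebraically closed field of characteristic $p>0$, let $X\in\mathrm{Ver}_{p^2}$ be the image of the two-dimensional representation of $SL_2$, and let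
\[
\mathfrak g=\mathrm{FLie}(X)/\mathrm{FLie}_{>p}(X)=\bigoplus_{i=1}^p\mathrm{FLie}_i(X).
\]
Then $\mathfrak g$ is an object of finite length of $\mathrm{Ver}_{p^2}$, it is a nilpotent Lie algebra in the sense of Definition~\ref{def:lie}, and the map $S^p\mathfrak g\to\mathrm{gr}_p\,U(\mathfrak g)$ is not injective. In particular $\mathfrak g$ does not satisfy the PBW theorem. For $p=2$ one has $\mathfrak g=X\oplus\mathbf 1z$ with $z$ central, and $z^2=0$ in $U(\mathfrak g)$.
\end{theorem}

The mechanism is the following. Let $V=\langle x,y\rangle$ be the two-dimensional representation and expand $(tx+y)^{p^2}$ in $TV\otimes\mathbf k[t]$. Two applications of Jacobson's formula show that, modulo Lie elements, the coefficients of this expansion are $p$-th powers $z_a^p$ of certain Lie elements $z_a$ of degree $p$. Over vector spaces the $z_a^p$ are not Lie elements, by the classical PBW theorem. But the coefficients span the image of a map that factors through $V\otimes S^{p^2-1}V$, and $S^{p^2-1}V$ is a tilting module that $F$ sends to zero. So in $\mathrm{Ver}_{p^2}$ the $p$-th powers of these Lie elements of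 degree $p$ do become Lie elements, of degree $p^2$. In the enveloping algebra of the truncation $\mathfrak g$ all Lie elements of degree $p^2$ vanish, while the $p$-th powers survive in $S^p\mathfrak g$. The condition of Definition~\ref{def:lie} does not see this collapse: for a truncation at degree $p$ it holds for reasons of degree.

Section~\ref{sec:free} makes the last two sentences precise in an arbitrary category and reduces the theorem to a criterion. Section~\ref{sec:two} verifies the criterion by hand for $p=2$. For general $p$ the difficulty is that $F$ is defined only on tilting modules, whereas a congruence modulo Lie elements is a statement about modules that are not tilting. Section~\ref{sec:test} introduces the tool that overcomes this, the tilting module of highest weight $p^2-2$ used as a test object. Section~\ref{sec:identity} lifts the congruence to an identity between maps of tilting modules, and Section~\ref{sec:transfer} transfers it to $\mathrm{Ver}_{p^2}$.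

\section{Truncated free Lie algebras}\label{sec:free}

In this section $\mathcal C$ is any symmetric tensor category over $\mathbf k$ and $Y$ is an ind-object of $\mathcal C$.

\subsection{The operators $e_n$}

The symmetric group $S_n$ acts on $Y^{\otimes n}$, the simple transposition $s_i$ acting by $c$ in the factors $i,i+1$. The degree $n$ part $S^nY$ of $SY$ is the cokernel of the map $\bigoplus_iY^{\otimes n}\to Y^{\otimes n}$ with components $1-s_i$. Define $e_n\in\mathbf kS_n$ by $e_1=1$ and
\begin{equation}\label{eq:en}
e_n=(1-s_{n-1}\cdots s_2s_1)\,(1\otimes e_{n-1}).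
\end{equation}
The element $s_{n-1}\cdots s_1$ acts as the braiding $c_{Y,Y^{\otimes(n-1)}}$, so for vector spaces $e_n$ is the right-normed bracket $v_1\cdots v_n\mapsto[v_1,[v_2,\dots,[v_{n-1},v_n]]]$.

Identify $\mathbf kS_n$ with the multilinear part of the free associative algebra on letters $v_1,\dots,v_n$ through $a\mapsto a(v_1\cdots v_n)$; right multiplication by $S_n$ then relabels the letters. Let $\mathbf{Lie}(n)\subset\mathbf kS_n$ be the span of the multilinear Lie monomials. Skew-symmetry and the Jacobi identity rewrite every such monomial as a combination of the brackets $[v_{\sigma(1)},[\dots,[v_{\sigma(n-1)},v_n]]]$, $\sigma\in S_{n-1}$. These are linearly independent in $\mathbf kS_n$, because the only word ending in $v_n$ in such a bracket is $v_{\sigma(1)}\cdots v_{\sigma(n-1)}v_n$. Hence $\mathbf{Lie}(n)$ is the space of $n$-ary operations of the operad $\mathbf{Lie}$, it equals the right ideal $e_n\mathbf kS_n$, and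
\[
\mathrm{FOLie}_n(Y)=\mathbf{Lie}(n)\otimes_{S_n}Y^{\otimes n}\ \longrightarrow\ \mathbf kS_n\otimes_{S_n}Y^{\otimes n}=Y^{\otimes n}
\]
is induced by the inclusion $\mathbf{Lie}(n)\subset\mathbf kS_n$. The functor $-\otimes_{S_n}Y^{\otimes n}$ is additive and right exact but need not be left exact, and this is the source of $E_n(Y)$.

\begin{lemma}\label{lem:en}
\begin{enumerate}
\item[(a)] $\mathrm{FLie}_n(Y)$ is the image of $e_n:Y^{\otimes n}\to Y^{\otimes n}$. For $n\ge2$ it is also the image of the commutator map $Y\otimes\mathrm{FLie}_{n-1}(Y)\to Y^{\otimes n}$.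
\item[(b)] $E_n(Y)=0$ for $n<p$.
\item[(c)] If $p\nmid n$, then $e_n/n$ is an idempotent, so $\mathrm{FLie}_n(Y)$ is a direct summand of $Y^{\otimes n}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The surjection of right modules $\mathbf kS_n\to\mathbf{Lie}(n)$, $a\mapsto e_na$, induces an epimorphism $Y^{\otimes n}\to\mathrm{FOLie}_n(Y)$ whose composite with $\mathrm{FOLie}_n(Y)\to Y^{\otimes n}$ is $e_n$. For the second statement, $1\otimes e_{n-1}$ is an epimorphism onto $Y\otimes\mathrm{FLie}_{n-1}(Y)$ because $\otimes$ is exact, and by \eqref{eq:en} its composite with the commutator map is $e_n$.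

(b) For $n<p$ the algebra $\mathbf kS_n$ is semisimple, so $\mathbf{Lie}(n)\subset\mathbf kS_n$ is a split injection of modules and $\mathrm{FOLie}_n(Y)\to Y^{\otimes n}$ is a split monomorphism.

(c) This is the Dynkin--Specht--Wever identity $e_n^2=ne_n$.
\end{proof}

\begin{lemma}\label{lem:compat}
Let $\mathfrak g$ be an operadic Lie algebra, $Y\to\mathfrak g$ a morphism, and $\varphi:TY\to U(\mathfrak g)$ the induced algebra map. Then the composites
\[
\mathrm{FOLie}(Y)\to TY\xrightarrow{\ \varphi\ }U(\mathfrak g)\qquad\text{and}\qquad\mathrm{FOLie}(Y)\to\mathfrak g\to U(\mathfrak g)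
\]
coincide.
\end{lemma}

\begin{proof}
By the defining relation of $U(\mathfrak g)$, the map $\mathfrak g\to U(\mathfrak g)$ is a morphism of operadic Lie algebras for the commutator bracket on $U(\mathfrak g)$. So both composites are morphisms of operadic Lie algebras, and they agree on $Y$.
\end{proof}

\begin{corollary}\label{cor:necessary}
If $\mathfrak g$ satisfies the PBW theorem, then $\mathfrak g$ is a Lie algebra.
\end{corollary}

\begin{proof}
The map $\mathfrak g=S^1\mathfrak g\to\mathrm{gr}_1U(\mathfrak g)$ is injective, hence so is $\mathfrak g\to U(\mathfrak g)$. By Lemma~\ref{lem:compat} with $Y=\mathfrak g$, the composite of $\beta^{\mathfrak g}$ with this injection factors through $T\mathfrak g$ and therefore kills $E(\mathfrak g)$.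
\end{proof}

\subsection{Truncation at degree $p$}

To disprove the converse we need a supply of operadic Lie algebras for which the condition of Definition~\ref{def:lie}, a priori one condition for each $n$, can be verified. Since $E_n$ starts in degree $p$, the natural candidates are graded algebras concentrated in degrees $1,\dots,p$. Put
\[
\mathfrak g(Y)=\mathrm{FLie}(Y)/\mathrm{FLie}_{>p}(Y),\qquad\mathfrak g(Y)_i=\mathrm{FLie}_i(Y)\quad(1\le i\le p).
\]
This is a graded operadic Lie algebra, because $\mathrm{FLie}_{>p}(Y)$ is an ideal. We call the degree $i$ of this grading the \emph{weight}. A bracket of more than $p$ arguments has weight greater than $p$, so $\mathfrak g(Y)$ is nilpotent. If $Y\in\mathcal C$, then $\mathfrak g(Y)$ is a subobject of $\bigoplus_{i\le p}Y^{\otimes i}$ and has finite length.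

\begin{proposition}\label{prop:trunc}
$\mathfrak g(Y)$ is a Lie algebra.
\end{proposition}

\begin{proof}
Write $\mathfrak g=\mathfrak g(Y)$. The object $\mathfrak g^{\otimes m}$ is graded by total weight, compatibly with the action of $S_m$. So $\mathrm{FOLie}(\mathfrak g)$ and $T\mathfrak g$ are bigraded by the arity $m$ and the weight $w$, the map between them preserves both, and $E(\mathfrak g)$ is bigraded. The map $\beta^{\mathfrak g}$ preserves the weight, hence kills all components with $w>p$. In arity $m$ only weights $w\ge m$ occur, so it remains to consider components of $E(\mathfrak g)$ with $m\le w\le p$. For $m<p$ they vanish by Lemma~\ref{lem:en}(b). For $m=w=p$, the weight $p$ part of $\mathfrak g^{\otimes p}$ is $\mathfrak g_1^{\otimes p}=Y^{\otimes p}$, so the weight $p$ parts of $\mathrm{FOLie}_p(\mathfrak g)$ and $E_p(\mathfrak g)$ are $\mathrm{FOLie}_p(Y)$ and $E_p(Y)$. The restriction of $\beta^{\mathfrak g}$ to $\mathrm{FOLie}(Y)$ is the unique morphism of operadic Lie algebras extending $Y=\mathfrak g_1\subset\mathfrak g$, namely $\mathrm{FOLie}(Y)\to\mathrm{FLie}(Y)\to\mathfrak g$, and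 this morphism kills $E_p(Y)$.
\end{proof}

The bound $p$ matters in the last step: for a truncation at a higher degree one would have to treat components of $E_p(\mathfrak g)$ of weight greater than $p$, which are not contained in $E(Y)$.

The next statement says that the PBW theorem fails for $\mathfrak g(Y)$ as soon as a nontrivial $p$-th power of Lie elements of degree $p$ is itself a Lie element. Elements are replaced by morphisms from a test object $R$.

\begin{proposition}\label{prop:criterion}
Let $W$ be a direct summand of $\mathrm{FLie}_p(Y)$, let $\iota:W\to Y^{\otimes p}$ be the inclusion, and let $\psi:R\to W^{\otimes p}$ be a morphism. Put $\mathfrak g=\mathfrak g(Y)$. Suppose that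
\begin{enumerate}
\item[(i)] $\iota^{\otimes p}\psi:R\to Y^{\otimes p^2}$ factors through $\mathrm{FLie}_{p^2}(Y)$;
\item[(ii)] the composite $R\xrightarrow{\psi}W^{\otimes p}\to S^pW$ is nonzero.
\end{enumerate}
Then the composite $R\xrightarrow{\psi}W^{\otimes p}\to\mathfrak g^{\otimes p}\to U(\mathfrak g)$ is zero, and $S^p\mathfrak g\to\mathrm{gr}_pU(\mathfrak g)$ is not injective.
\end{proposition}

\begin{proof}
Let $\varphi:TY\to U(\mathfrak g)$ be the algebra map induced by $Y=\mathfrak g_1\subset\mathfrak g$. Since $\mathrm{FOLie}_i(Y)\to\mathrm{FLie}_i(Y)$ is an epimorphism, Lemma~\ref{lem:compat} shows that the restriction of $\varphi$ to $\mathrm{FLie}_i(Y)$ is the canonical map $\mathfrak g_i\to U(\mathfrak g)$ for $i\le p$ and is zero for $i>p$. By (i) and $p^2>p$ we get $\varphi\,\iota^{\otimes p}\psi=0$. On the other hand $\varphi\iota$ is the canonical map $W\subset\mathfrak g_p\to U(\mathfrak g)$, and $\varphi$ is multiplicative, so $\varphi\,\iota^{\otimes p}$ is the composite $W^{\otimes p}\to\mathfrak g^{\otimes p}\to U(\mathfrak g)$. This proves the first claim. The map $\mathfrak g^{\otimes p}\to U(\mathfrak g)$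 lands in $U_{\le p}(\mathfrak g)$, and the resulting map to $\mathrm{gr}_pU(\mathfrak g)$ factors through $S^p\mathfrak g$. Hence the composite
\[
R\to S^pW\to S^p\mathfrak g\to\mathrm{gr}_pU(\mathfrak g)
\]
is zero. The first arrow is nonzero by (ii). The second is a split monomorphism, because $W$ is a direct summand of $\mathfrak g_p$, hence of $\mathfrak g$, and $S^p$ is a functor. So the third arrow is not injective.
\end{proof}

The hypothesis that $W$ is a direct summand, and not only a subobject, is used for the second arrow: whether $S^p$ preserves a monomorphism that does not split is exactly what is in doubt outside quasi-semisimple categories.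

\section{Tilting modules for $SL_2$ and the category $\mathrm{Ver}_{p^2}$}\label{sec:recall}

From now on $G=SL_2$ over $\mathbf k$, modules are finite-dimensional and rational, and
\[
N=p^2 .
\]
Weights of the diagonal torus are identified with integers. Let $V=\mathbf k^2$ with basis $x,y$ of weights $1,-1$. The form $\det:V\otimes V\to\mathbf k$ with $\det(x,y)=1$ is invariant and gives $V\cong V^*$. For $m\ge0$ the \emph{costandard} module is $\nabla(m)=S^mV$ and the \emph{standard} module is $\Delta(m)=\nabla(m)^*$, which is isomorphic to the space $\Gamma^mV=(V^{\otimes m})^{S_m}$ of symmetric tensors. The socle $L(m)$ of $\nabla(m)$ is the simple module of highest weight $m$. A module is \emph{tilting} if it has a filtration with standard subquotients and a filtration with costandard subquotients. Let $G_1$ be the kernel of the Frobenius morphism $G\to G$, so that $G/G_1\cong G$, and let $M^{(1)}$ be the pullback of $M$ along Frobenius. The group scheme $G_1$ acts trivially on $M^{(1)}$, and $H^i(G/G_1,M^{(1)})=H^i(G,M)$.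

We use the following standard facts. For tilting modules, and for (T4), which is due to Donkin, see \cite[II.11 and II.E]{Ja}.

\begin{enumerate}
\item[(T1)] Tilting modules are closed under direct sums, direct summands, tensor products and duals. For each $m\ge0$ there is a unique indecomposable tilting module $T(m)$ whose largest weight is $m$; this weight has multiplicity one, $T(m)$ is self-dual, and there is a surjection $T(m)\to\nabla(m)$. Every tilting module is a direct sum of modules $T(m)$, uniquely up to isomorphism.
\item[(T2)] $\mathrm{Ext}^1_G(\Delta(l),\nabla(l'))=0$ for all $l,l'$. For $l\le p-1$ one has $L(l)=T(l)=\Delta(l)=\nabla(l)$. Hence $\mathrm{Ext}^1_G(L(l),L(l'))=0$ for $l,l'\le p-1$, and a module with all weights $\le p-1$ is a direct sum of modules $L(l)=T(l)$.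
\item[(T3)] The restrictions $L(a)|_{G_1}$, $0\le a\le p-1$, are simple and pairwise non-isomorphic, and $L(a+pb)\cong L(a)\otimes L(b)^{(1)}$ for $0\le a\le p-1$, $b\ge0$ (Steinberg's tensor product theorem).
\item[(T4)] For $p-1\le r\le2p-2$ and $b\ge0$ one has $T(r+pb)\cong T(r)\otimes T(b)^{(1)}$, and $T(r)|_{G_1}$ is both the injective hull and the projective cover of $L(2p-2-r)|_{G_1}$.
\end{enumerate}

In particular $V=T(1)$, every direct summand of $V^{\otimes n}$ is tilting, and a tilting module with all weights $\le n$ is a direct sum of modules $T(l)$ with $l\le n$. Let $\mathrm{Tilt}(G)$ be the additive symmetric monoidal category of tilting modules.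

About $\mathrm{Ver}_{p^2}$ we use only the following facts from \cite{BEO} (for $p=2$ also \cite{BE}). It is a symmetric tensor category over $\mathbf k$ with a $\mathbf k$-linear symmetric monoidal functor $F:\mathrm{Tilt}(G)\to\mathrm{Ver}_{p^2}$ such that:

\begin{enumerate}
\item[(V1)] $F$ is full;
\item[(V2)] $F(f)=0$ if and only if $f$ factors through a direct sum of modules $T(m)$ with $m\ge N-1$;
\item[(V3)] the objects $F(T(m))$ with $p-1\le m\le N-2$ are projective, and every object is a quotient of a direct sum of them.
\end{enumerate}

By (V2) and the uniqueness in (T1), $F(T(m))=0$ exactly when $m\ge N-1$: if the identity of $T(m)$ factors through a module, then $T(m)$ is a direct summand of it. We put $X=F(V)$, a nonzero object.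

Being $\mathbf k$-linear and symmetric monoidal, $F$ preserves direct sums, split monomorphisms and epimorphisms, images of idempotents, duals with their evaluation and coevaluation maps, and the action of $\mathbf kS_n$ on tensor powers. Nothing comparable is automatic for kernels and images in general: the kernel or image of a map of tilting modules need not be tilting, and then $F$ is not even defined on it.

\section{The case $p=2$ by hand}\label{sec:two}

Let $p=2$, so $N=4$. Of the properties of $F$ this section uses only that $X=F(V)\ne0$ and $F(T(3))=0$. We write tensors in $TV$ as words. Let $\omega=xy+yx=[x,y]$; it is $G$-invariant, and we regard it also as a map $\mathbf k\to V\otimes V$. Checking on basis vectors gives, for $v,w\in V$,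
\begin{equation}\label{eq:two-basic}
vw+wv=\det(v,w)\,\omega,\qquad\det(\omega)=0,\qquad\det(v,x)\,y+\det(v,y)\,x=v .
\end{equation}
The last formula is the identity $(\det\otimes1)(1\otimes\omega)=1_V$, and since $\det$ is symmetric in characteristic $2$ it also gives $(1\otimes\det)(\omega\otimes1)=1_V$.

\medskip
\noindent\emph{The projection onto $T(3)$.} Define endomorphisms of $V^{\otimes3}$ by
\[
A=(\omega\otimes1)(1\otimes\det):uvw\mapsto\det(v,w)\,\omega u,\qquad B=(1\otimes\omega)(\det\otimes1):uvw\mapsto\det(u,v)\,w\omega .
\]
Then $A^2=(\omega\otimes1)\,[(1\otimes\det)(\omega\otimes1)]\,(1\otimes\det)=A$, and in the same way $B^2=B$ by the other identity; both images are isomorphic to $V$. Moreover $AB=0=BA$, since these products contain the factor $1\otimes\det(\omega)$, respectively $\det(\omega)\otimes1$. So $P=1+A+B$ is an idempotent whose image is a tilting module of dimension $8-2-2=4$ in which the weight $3$ occurs. As $T(3)\cong T(1)\otimes T(1)^{(1)}$ has dimension $4$ by (T4), the image of $P$ is $T(3)$, and $F(P)=0$.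

\medskip
\noindent\emph{An identity in degree $4$.} Using the third formula of \eqref{eq:two-basic},
\[
(P\otimes1)(vw\omega)=P(vwx)\,y+P(vwy)\,x=vw\omega+\omega vw+\det(v,w)\,(x\omega y+y\omega x).
\]
On the other hand $[v,[w,\omega]]=vw\omega+v\omega w+w\omega v+\omega wv$. The first formula of \eqref{eq:two-basic}, applied to the outer letters, gives $v\omega w+w\omega v=\det(v,w)(x\omega y+y\omega x)$, and it also gives $\omega wv=\omega vw+\det(v,w)\,\omega^2$. Therefore
\begin{equation}\label{eq:two-identity}
[v,[w,\omega]]=\det(v,w)\,\omega^2+(P\otimes1)(vw\omega).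
\end{equation}
Since $e_4(vwuu')=\det(u,u')\,[v,[w,\omega]]$, this is an identity between endomorphisms of the tilting module $V^{\otimes4}$:
\begin{equation}\label{eq:two-e4}
e_4=(\omega\otimes\omega)(\det\otimes\det)+(P\otimes1)(1\otimes1\otimes\omega\det).
\end{equation}

\medskip
\noindent\emph{Passing to $\mathrm{Ver}_4$.} Put $\mathrm{ev}=F(\det):X\otimes X\to\mathbf 1$ and write $\omega$ also for $F(\omega):\mathbf 1\to X\otimes X$. From $(\mathrm{ev}\otimes1)(1\otimes\omega)=1_X\ne0$ we get $\mathrm{ev}\ne0$ and $\omega\ne0$. As $\mathbf 1$ is simple, $\mathrm{ev}$ is an epimorphism and $\omega$ is a monomorphism. By \eqref{eq:two-basic}, $e_2=1-c=\omega\,\mathrm{ev}$, so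
\begin{equation}\label{eq:two-flie2}
\omega:\mathbf 1\to X\otimes X\ \text{ is an isomorphism onto }\ \mathrm{FLie}_2(X).
\end{equation}
Thus $\mathfrak g=\mathfrak g(X)=X\oplus\mathbf 1z$, where $z:\mathbf 1\to\mathfrak g$ is the inclusion of the weight $2$ part. The bracket is $z\circ\mathrm{ev}$ on $X\otimes X$, and $z$ is central because there is nothing in weight $\ge3$. By Proposition~\ref{prop:trunc}, $\mathfrak g$ is a Lie algebra. Applying $F$ to \eqref{eq:two-e4} gives $e_4=(\omega\otimes\omega)(\mathrm{ev}\otimes\mathrm{ev})$, and $\mathrm{ev}\otimes\mathrm{ev}$ is an epimorphism. So $\mathrm{FLie}_4(X)$ is the image of $\omega\otimes\omega$: the square of the Lie element $\omega$ is a Lie element. Proposition~\ref{prop:criterion} applies with $W=R=\mathbf 1$, $\iota=\omega$ and $\psi$ the identity of $\mathbf 1=\mathbf 1\otimes\mathbf 1=S^2\mathbf 1$. It shows that $z^2=0$ in $U(\mathfrak g)$ and that $S^2\mathfrak g\to\mathrm{gr}_2U(\mathfrak g)$ is not injective. This proves Theorem~\ref{thm:main} for $p=2$.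

\medskip
Before applying $F$, the same construction gives the three-dimensional Heisenberg Lie algebra $V\oplus\mathbf kz$. In its enveloping algebra the left side of \eqref{eq:two-identity} vanishes as well, but $z^2\ne0$: the two terms on the right cancel. The whole effect comes from the disappearance of $T(3)$. The general proof produces an identity of the same shape as \eqref{eq:two-identity}, with a Lie term, a $p$-th power term and a term that $F$ kills. For general $p$ we obtain the maps in it from the vanishing of an $\mathrm{Ext}$ group instead of explicit formulas.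

\section{The test object $T(N-2)$}\label{sec:test}

Two properties replace the explicit computation. First, $F$ loses no information about maps between tilting modules of small weight; this will show that what is nonzero over $SL_2$ stays nonzero. Second, $T(N-2)$ behaves like a projective object with respect to modules of weights $\le N-2$; this will allow us to lift maps along surjections onto modules that are not tilting. The module $T(N-2)$ is the last indecomposable tilting module that survives in $\mathrm{Ver}_{p^2}$, and it is projective there by (V3).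

\begin{lemma}\label{lem:inv}
The space $T(m)^G=\mathrm{Hom}_G(\mathbf k,T(m))$ is one-dimensional if $m=2p^s-2$ for some $s\ge0$, and zero otherwise.
\end{lemma}

\begin{proof}
We use induction on $m$. For $m\le p-2$ the module $T(m)=L(m)$ is simple, so it has invariants only for $m=0$, and $0$ is the only number $2p^s-2$ in this range. For $m\ge p-1$ write $m=r+pb$ with $p-1\le r\le2p-2$ and $b\ge0$; this expression is unique, and $b<m$. By (T4), $T(m)^{G_1}=T(r)^{G_1}\otimes T(b)^{(1)}$, and $T(r)|_{G_1}$ has simple socle $L(2p-2-r)|_{G_1}$. By (T3), $T(r)^{G_1}$ is zero for $r\ne2p-2$. For $r=2p-2$ it is a one-dimensional $G$-module, hence trivial. So $T(m)^G\cong T(b)^G$ if $r=2p-2$ and $T(m)^G=0$ otherwise. It remains to note that $2p-2+p(2p^s-2)=2p^{s+1}-2$.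
\end{proof}

\begin{lemma}\label{lem:faithful}
Let $M,M'$ be tilting modules with all weights $\le i$, respectively $\le j$, where $i+j\le2N-4$. Then $F:\mathrm{Hom}_G(M,M')\to\mathrm{Hom}(F(M),F(M'))$ is bijective.
\end{lemma}

\begin{proof}
Surjectivity is (V1). Let $f:M\to M'$ satisfy $F(f)=0$, and let $f^\sharp=(1\otimes f)\circ\mathrm{coev}_M:\mathbf k\to M^*\otimes M'$ be the corresponding invariant vector. Then $F(f^\sharp)=0$, and $f=0$ if and only if $f^\sharp=0$. Decompose $M^*\otimes M'$ into modules $T(m)$; all $m$ that occur are $\le2N-4<2p^2-2$. Each component $\xi:\mathbf k\to T(m)$ of $f^\sharp$ satisfies $F(\xi)=0$, and by Lemma~\ref{lem:inv} it can be nonzero only if $m=0$ or $m=2p-2$. So it suffices to show that $F(\xi)\ne0$ for nonzero $\xi:\mathbf k\to T(m)$ in these two cases.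

For $m=0$, $F(\xi)$ is a nonzero multiple of the identity of $\mathbf 1$. Let $m=2p-2$. The module $T(2p-2)$ is a direct summand of $T(p-1)\otimes T(p-1)$, whose largest weight is $2p-2$, and $\mathrm{Hom}_G(\mathbf k,T(p-1)^{\otimes2})\cong\mathrm{End}_G(L(p-1))$ is one-dimensional. Hence the coevaluation of the self-dual module $T(p-1)$ is a scalar multiple of $\xi$ followed by the inclusion of the summand. If $F(\xi)=0$, the coevaluation of $F(T(p-1))$ is zero. The identity of an object factors through its coevaluation, so $F(T(p-1))=0$, which is false because $p-1<N-1$.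
\end{proof}

\begin{lemma}\label{lem:ext}
$\mathrm{Ext}^1_G(T(N-2),K)=0$ for every $G$-module $K$ with all weights $\le N-2$. Consequently, if $M\to M''$ is a surjection of $G$-modules and all weights of $M$ are $\le N-2$, then every map $T(N-2)\to M''$ lifts to $M$.
\end{lemma}

\begin{proof}
For an exact sequence $0\to K'\to K\to K''\to0$ the group $\mathrm{Ext}^1_G(T(N-2),K)$ lies in an exact sequence between the corresponding groups for $K'$ and $K''$. By induction on the length we may assume that $K$ is simple. By (T3), $K=L(a)\otimes L(b)^{(1)}$ with $0\le a\le p-1$ and $a+pb\le p^2-2$, so $b\le p-1$. Since $N-2=(2p-2)+p(p-2)$, (T4) and (T2) give $T(N-2)=T(2p-2)\otimes L(p-2)^{(1)}$, which is projective over $G_1$. In the Lyndon--Hochschild--Serre spectral sequence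
\[
H^i\big(G/G_1,\mathrm{Ext}^j_{G_1}(T(N-2),K)\big)\Rightarrow\mathrm{Ext}^{i+j}_G(T(N-2),K)
\]
only the row $j=0$ is nonzero, so $\mathrm{Ext}^1_G(T(N-2),K)=H^1(G/G_1,H)$ with
\[
H=\mathrm{Hom}_{G_1}(T(N-2),K)=\mathrm{Hom}_{G_1}(T(2p-2),L(a))\otimes\mathrm{Hom}_{\mathbf k}(L(p-2),L(b))^{(1)} .
\]
As $T(2p-2)|_{G_1}$ is the projective cover of the trivial module, the first factor is zero for $a\ne0$, and for $a=0$ it is one-dimensional, hence the trivial $G$-module. In the second case $H^1(G/G_1,H)=\mathrm{Ext}^1_G(L(p-2),L(b))$, which vanishes by (T2).

For the last statement, the obstruction to lifting lies in $\mathrm{Ext}^1_G(T(N-2),K)$ with $K=\mathrm{Ker}(M\to M'')$, and the weights of $K$ are weights of $M$.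
\end{proof}

\begin{remark}
A bound on the weights is needed. For $K=L(N)=L(p)^{(1)}$ the proof gives $\mathrm{Ext}^1_G(T(N-2),K)=\mathrm{Ext}^1_G(L(p-2),L(p))$. This is nonzero: $\nabla(p)$ has simple socle $L(p)=\langle x^p,y^p\rangle$, and the quotient has largest weight $p-2$ and dimension $p-1$, so it is $L(p-2)$. This is why Lemma~\ref{lem:ext} will never be applied to $V^{\otimes N}$ itself, only to modules built from Lie elements, whose weights are smaller.
\end{remark}

\section{An identity over $SL_2$}\label{sec:identity}

Let $\mathcal L=\bigoplus_{n\ge1}\mathcal L_n\subset TV$ be the ordinary free Lie algebra on the vector space $V$, so that $\mathcal L_n=\mathrm{Im}(e_n)=[V,\mathcal L_{n-1}]$ is a $G$-submodule of $V^{\otimes n}$. A word with $a$ letters $x$ and $b$ letters $y$ has weight $a-b$. The only words of weight $\pm n$ in $V^{\otimes n}$ are $x^n$ and $y^n$, and $e_n$ kills them for $n\ge2$. Since all weights of $V^{\otimes n}$ are congruent to $n$ modulo $2$,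
\begin{equation}\label{eq:weights}
\text{all weights of }\mathcal L_n\text{ lie between }-(n-2)\text{ and }n-2\qquad(n\ge2).
\end{equation}

\subsection{A congruence from Jacobson's formula}

Let $\mathrm{Sh}(a,b)$ be the sum of all words with $a$ letters $x$ and $b$ letters $y$. Then $(tx+y)^n=\sum_at^a\,\mathrm{Sh}(a,n-a)$ in $TV\otimes\mathbf k[t]$, and the $\mathrm{Sh}(a,n-a)$, $0\le a\le n$, form a basis of $\Gamma^nV$. Put
\[
z_a=\mathrm{Sh}(a,p-a)\qquad(0<a<p).
\]
Recall Jacobson's formula: in an associative algebra of characteristic $p$,
\[
(u_1+\dots+u_r)^p=u_1^p+\dots+u_r^p+\Lambda(u_1,\dots,u_r),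
\]
where $\Lambda$ is a Lie polynomial, homogeneous of degree $p$, that is, a linear combination of right-normed commutators of $p$ of the elements $u_i$, with repetitions allowed. Recall also that $\mathrm{ad}(u^p)=(\mathrm{ad}\,u)^p$, because the commuting operators of left and right multiplication by $u$ satisfy $(l-r)^p=l^p-r^p$.

\begin{lemma}\label{lem:jacobson}
The elements $z_a$ lie in $\mathcal L_p$. Moreover
\[
\mathrm{Sh}(a,N-a)\in\mathcal L_N\ \ (0<a<N,\ p\nmid a),\qquad\mathrm{Sh}(pa,N-pa)\equiv z_a^p\bmod\mathcal L_N\ \ (0<a<p),
\]
and $z_a^p\notin\mathcal L_N$.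
\end{lemma}

\begin{proof}
By Jacobson's formula $(tx+y)^p-t^px^p-y^p=\sum_{0<a<p}t^az_a$ lies in $\mathcal L_p\otimes\mathbf k[t]$, which gives the first claim. Apply the formula again, to the summands $t^px^p$, $y^p$ and $t^az_a$:
\[
(tx+y)^N=t^Nx^N+y^N+\sum_{0<a<p}t^{pa}z_a^p+\Lambda ,
\]
where $\Lambda$ is a $\mathbf k[t]$-linear combination of $p$-fold right-normed commutators of $x^p,y^p,z_1,\dots,z_{p-1}$. The elements $x^p,y^p$ are not in $\mathcal L$, but these commutators are. Indeed, $\mathrm{ad}(x^p)=(\mathrm{ad}\,x)^p$, $\mathrm{ad}(y^p)=(\mathrm{ad}\,y)^p$ and $\mathrm{ad}\,z_a$ preserve $\mathcal L$. So an innermost commutator that involves some $z_a$ lies in $\mathcal L$, the remaining one is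
\[
[x^p,y^p]=(\mathrm{ad}\,x)^{p-1}[x,y^p]=-(\mathrm{ad}\,x)^{p-1}(\mathrm{ad}\,y)^p\,x\in\mathcal L ,
\]
and the outer brackets stay in $\mathcal L$. Comparing coefficients of powers of $t$ gives the displayed statements.

Finally, $TV=U(\mathcal L)$, and by the classical PBW theorem $\mathrm{gr}\,U(\mathcal L)=S\mathcal L$. The element $z_a^p\in U_{\le p}(\mathcal L)$ has the nonzero symbol $z_a^p\in S^p\mathcal L$, while elements of $\mathcal L\subset U_{\le1}(\mathcal L)\subset U_{\le p-1}(\mathcal L)$ have symbol zero in degree $p$.
\end{proof}

To apply $F$ we must organize both sides of the congruence into maps of tilting modules. We treat the elements $z_a$, the sums $\mathrm{Sh}(a,N-a)$, the powers $z_a^p$ and the error term in $\mathcal L_N$ in turn.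

\subsection{The module $Z$}

Let $Z=\Gamma^pV\cap\mathcal L_p$, a $G$-submodule of $V^{\otimes p}$. It contains the $z_a$, and by \eqref{eq:weights} it has no vectors of weight $\pm p$. The weight spaces of $\Gamma^pV$ are the lines spanned by the $\mathrm{Sh}(a,p-a)$, so $Z$ has basis $z_1,\dots,z_{p-1}$, with weights $2a-p$. The largest weight is $p-2$, so $L(p-2)$ is a composition factor, and $\dim Z=p-1=\dim L(p-2)$. Thus $Z\cong L(p-2)=T(p-2)$ is tilting. Let $j:Z\to V^{\otimes p}$ be the inclusion. The map $j^{\otimes p}:Z^{\otimes p}\to V^{\otimes N}$ is multiplication in $TV$.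

\subsection{The map $\kappa$ killed by $F$}

In $\mathbf k[t]$ we have $(1+t)^N=1+t^N=(1+t)\sum_{a<N}(-t)^a$, so $\binom{N-1}a=(-1)^a$ in $\mathbf k$. The natural map $\Gamma^{N-1}V\subset V^{\otimes(N-1)}\to S^{N-1}V$ sends $\mathrm{Sh}(a,b)$ to $\binom{N-1}ax^ay^b=(-1)^ax^ay^b$. It is therefore an isomorphism, and its inverse gives a $G$-map
\[
\lambda:S^{N-1}V\to V^{\otimes(N-1)},\qquad\lambda(x^ay^b)=(-1)^a\,\mathrm{Sh}(a,b).
\]
In particular $\Delta(N-1)\cong\nabla(N-1)$ is tilting. It is indecomposable, since it has a simple socle, so $S^{N-1}V=T(N-1)$. This is the first tilting module killed by $F$, and it consists of sums $\mathrm{Sh}$ of degree $N-1$. To reach degree $N$ we multiply by the invariant $x\otimes y-y\otimes x$ and define the $G$-map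
\[
\kappa_0:S^{N-2}V\to V\otimes S^{N-1}V\xrightarrow{1\otimes\lambda}V^{\otimes N},\qquad f\mapsto x\otimes\lambda(yf)-y\otimes\lambda(xf).
\]
Sorting words by their first letter, we find for $a+b=N-2$
\begin{equation}\label{eq:kappa0}
\kappa_0(x^ay^b)=(-1)^a\big(x\,\mathrm{Sh}(a,b+1)+y\,\mathrm{Sh}(a+1,b)\big)=(-1)^a\,\mathrm{Sh}(a+1,b+1).
\end{equation}
So the image of $\kappa_0$ is spanned by exactly the elements $\mathrm{Sh}(a,N-a)$, $0<a<N$, of Lemma~\ref{lem:jacobson}. To have a tilting source, fix a surjection $\pi:T(N-2)\to\nabla(N-2)=S^{N-2}V$ as in (T1) and put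
\[
\kappa=\kappa_0\pi:T(N-2)\to V^{\otimes N}.
\]

\subsection{The $p$-th powers}

The assignment $z\mapsto z^p$ is not linear, and the span of the tensors $z_a^{\otimes p}$ need not be a $G$-submodule of $Z^{\otimes p}$. It is, however, a quotient of the submodule $\Gamma^pZ$ of symmetric tensors, and the kernel multiplies into $\mathcal L_N$. Let $\Sigma=\sum_{\sigma\in S_p}\sigma$, acting on $Z^{\otimes p}$.

\begin{lemma}\label{lem:norm}
\begin{enumerate}
\item[(a)] $j^{\otimes p}(\Sigma Z^{\otimes p})\subset\mathcal L_N$.
\item[(b)] The $G$-module $Q=\Gamma^pZ/\Sigma Z^{\otimes p}$ has as a basis the classes of $z_a^{\otimes p}$, $0<a<p$.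
\item[(c)] The natural map $\Gamma^pZ\to S^pZ$ induces an injection $Q\to S^pZ$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In any associative algebra of characteristic $p$,
\[
\sum_{\sigma\in S_p}u_{\sigma(1)}\cdots u_{\sigma(p)}=\sum_{\sigma\in S_{p-1}}\mathrm{ad}\,u_{\sigma(1)}\cdots\mathrm{ad}\,u_{\sigma(p-1)}(u_p).
\]
To see this, expand the right side by letting each operator $\mathrm{ad}$ act either by left multiplication or by minus right multiplication. Fix a word in $u_1,\dots,u_p$, each letter occurring once, with $k$ letters to the left of $u_p$. For each choice of the $k$ positions among $1,\dots,p-1$ at which $\mathrm{ad}$ acts on the left there is exactly one $\sigma$ that produces this word, and its sign is $(-1)^{p-1-k}$. So the coefficient of the word is $\binom{p-1}k(-1)^{p-1-k}=(-1)^k(-1)^{p-1-k}=(-1)^{p-1}=1$ in $\mathbf k$. For $u_i\in Z\subset\mathcal L_p$ the right side lies in $\mathcal L_N$.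

(b) The space $\Gamma^pZ$ has as a basis the $S_p$-orbit sums of monomials in the $z_a$. The operator $\Sigma$ sends a monomial in which the letters have multiplicities $m_1,\dots,m_{p-1}$ to $\prod_am_a!$ times its orbit sum. This scalar vanishes in $\mathbf k$ exactly for the monomials $z_a^{\otimes p}$. So $\Sigma Z^{\otimes p}$ is spanned by all the other orbit sums.

(c) The projection $Z^{\otimes p}\to S^pZ$ is $S_p$-invariant, so it sends $\Sigma u$ to $p!$ times the image of $u$, which is zero. It sends the $z_a^{\otimes p}$ to the linearly independent monomials $z_a^p$.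
\end{proof}

\subsection{The identity}

Since $p\nmid N-1$, Lemma~\ref{lem:en}(c) shows that $\mathcal L_{N-1}$ is a direct summand of $V^{\otimes(N-1)}$, hence tilting. This is why the error term will be written through the commutator map
\[
\gamma:V\otimes\mathcal L_{N-1}\to V^{\otimes N},\qquad v\otimes u\mapsto[v,u],
\]
whose image is $\mathcal L_N$, and not through $\mathcal L_N$ itself, to which Lemma~\ref{lem:en}(c) does not apply.

\begin{proposition}\label{prop:identity}
There are $G$-maps $\theta:T(N-2)\to Z^{\otimes p}$ and $\eta:T(N-2)\to V\otimes\mathcal L_{N-1}$ such that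
\begin{equation}\label{eq:identity}
\kappa=j^{\otimes p}\,\theta+\gamma\,\eta\qquad\text{in }\mathrm{Hom}_G(T(N-2),V^{\otimes N})
\end{equation}
and the composite $T(N-2)\xrightarrow{\theta}Z^{\otimes p}\to S^pZ$ is nonzero. All modules in \eqref{eq:identity} are tilting.
\end{proposition}

\begin{proof}
Let $\bar\kappa_0:S^{N-2}V\to V^{\otimes N}/\mathcal L_N$ be $\kappa_0$ modulo $\mathcal L_N$, and let $\mu:\Gamma^pZ\to V^{\otimes N}/\mathcal L_N$ be $j^{\otimes p}$ modulo $\mathcal L_N$. By Lemma~\ref{lem:norm}(a), $\mu$ factors through $Q$, and by (b) its image $I$ is spanned by the classes of the $z_a^p$. By \eqref{eq:kappa0} and Lemma~\ref{lem:jacobson}, the image of $\bar\kappa_0$ is the same space $I$, and $I\ne0$.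

All weights of $\Gamma^pZ$ are $\le p(p-2)\le N-2$. Lemma~\ref{lem:ext}, applied to the surjection $\mu:\Gamma^pZ\to I$, gives $\theta:T(N-2)\to\Gamma^pZ\subset Z^{\otimes p}$ with $\mu\theta=\bar\kappa_0\pi$. This says that $\kappa-j^{\otimes p}\theta$ has image in $\mathcal L_N$. By \eqref{eq:weights} all weights of $V\otimes\mathcal L_{N-1}$ are $\le1+(N-3)=N-2$, so Lemma~\ref{lem:ext}, applied to the surjection $\gamma:V\otimes\mathcal L_{N-1}\to\mathcal L_N$, gives $\eta$ with $\gamma\eta=\kappa-j^{\otimes p}\theta$.

The composite $T(N-2)\xrightarrow{\theta}\Gamma^pZ\to Q$ is nonzero, because its further composite with $Q\to V^{\otimes N}/\mathcal L_N$ is $\bar\kappa_0\pi$, which has image $I\ne0$ as $\pi$ is surjective. By Lemma~\ref{lem:norm}(c) the composite to $S^pZ$ is nonzero too.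
\end{proof}

\begin{example}
Let $p=2$. Then $Z=\mathbf k\omega$ with $\omega=z_1$, and $T(N-2)=T(2)=V\otimes V$: a complement of $T(2)$ in $V\otimes V$ could only consist of trivial summands, and there are none because $\det(\omega)=0$. Take for $\pi$ the multiplication $V\otimes V\to S^2V$. Expanding modulo $2$,
\[
[x,[x,\omega]]=\mathrm{Sh}(3,1),\qquad[y,[y,\omega]]=\mathrm{Sh}(1,3),\qquad[x,[y,\omega]]=[y,[x,\omega]]=x^2y^2+y^2x^2 ,
\]
and $x^2y^2+y^2x^2+\omega^2=\mathrm{Sh}(2,2)$. Hence $\kappa(v\otimes w)=\det(v,w)\,\omega^2+[v,[w,\omega]]$. So \eqref{eq:identity} holds with $\theta(v\otimes w)=\det(v,w)\,\omega\otimes\omega$ and $\eta(v\otimes w)=v\otimes[w,\omega]$, and it is the identity \eqref{eq:two-identity}, with $\kappa(v\otimes w)=(P\otimes1)(vw\omega)$.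
\end{example}

\section{Transfer to $\mathrm{Ver}_{p^2}$}\label{sec:transfer}

We verify the hypotheses of Proposition~\ref{prop:criterion} for
\[
Y=X,\qquad W=F(Z),\qquad\iota=F(j),\qquad R=F(T(N-2)),\qquad\psi=F(\theta).
\]
The objects $\mathrm{FLie}_p(X)$ and $S^pF(Z)$ are an image and a cokernel formed in $\mathrm{Ver}_{p^2}$, so they have to be compared with their counterparts over $SL_2$. The argument works for all $p$.

\begin{lemma}\label{lem:summand}
$F(j)$ is a monomorphism that identifies $F(Z)$ with a direct summand of $\mathrm{FLie}_p(X)$.
\end{lemma}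

\begin{proof}
For $p=2$ we have $Z=\mathbf k\omega$, and the claim is \eqref{eq:two-flie2}. Let $p$ be odd. By \eqref{eq:weights}, all weights of $\mathcal L_p$ and, since $p-1\ge2$, of $V\otimes\mathcal L_{p-1}$ are $\le p-2$. By (T2) both modules are semisimple and tilting. Write $\mathcal L_p=Z\oplus Z'$ and let $i_p:\mathcal L_p\to V^{\otimes p}$ be the inclusion. It suffices to show that $F(i_p)$ is a monomorphism with image $\mathrm{FLie}_p(X)$, for then $\mathrm{FLie}_p(X)\cong F(Z)\oplus F(Z')$ through $F(i_p)$, whose restriction to $F(Z)$ is $F(j)$.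

\emph{The image.} By \eqref{eq:en}, $e_p$ is the composite of maps of tilting modules
\[
V^{\otimes p}\xrightarrow{1\otimes e_{p-1}}V\otimes\mathcal L_{p-1}\xrightarrow{[\,,]}\mathcal L_p\xrightarrow{\ i_p\ }V^{\otimes p}.
\]
The first map is a split epimorphism, since $e_{p-1}/(p-1)$ is an idempotent with image $\mathcal L_{p-1}$. The second is surjective, and it splits by semisimplicity. So $F$ sends both to epimorphisms, and $\mathrm{FLie}_p(X)=\mathrm{Im}\,F(e_p)=\mathrm{Im}\,F(i_p)$ by Lemma~\ref{lem:en}(a).

\emph{Injectivity.} Nothing guarantees that $i_p$ splits, so we test it against projective objects. Let $p-1\le m\le N-2$. The weights of $\mathcal L_p$ and $V^{\otimes p}$ are $\le p$, and $m+p\le N-2+p\le2N-4$ because $p+2\le p^2$. By Lemma~\ref{lem:faithful} the map $\mathrm{Hom}(F(T(m)),F(\mathcal L_p))\to\mathrm{Hom}(F(T(m)),X^{\otimes p})$ induced by $F(i_p)$ is identified with the injective map $\mathrm{Hom}_G(T(m),\mathcal L_p)\to\mathrm{Hom}_G(T(m),V^{\otimes p})$. Hence every morphism $F(T(m))\to\mathrm{Ker}\,F(i_p)$ is zero. By (V3), $\mathrm{Ker}\,F(i_p)$ is a quotient of a direct sum of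 such objects, so it is zero.
\end{proof}

\begin{lemma}\label{lem:condi}
$F(j)^{\otimes p}F(\theta)$ factors through $\mathrm{FLie}_N(X)$.
\end{lemma}

\begin{proof}
By construction $\kappa$ is a composite $T(N-2)\to V\otimes T(N-1)\to V^{\otimes N}$ of maps of tilting modules, and $F(V\otimes T(N-1))\cong X\otimes F(T(N-1))=0$. So $F(\kappa)=0$, and \eqref{eq:identity} gives
\[
F(j)^{\otimes p}F(\theta)=-F(\gamma)F(\eta).
\]
The object $F(\mathcal L_{N-1})$ is the image of the idempotent $e_{N-1}/(N-1)$ on $X^{\otimes(N-1)}$, that is, $\mathrm{FLie}_{N-1}(X)$. Since $\gamma$ is the inclusion $V\otimes\mathcal L_{N-1}\subset V^{\otimes N}$ followed by $1-s_{N-1}\cdots s_1$, the map $F(\gamma)$ is the commutator map $X\otimes\mathrm{FLie}_{N-1}(X)\to X^{\otimes N}$. Its image is $\mathrm{FLie}_N(X)$ by Lemma~\ref{lem:en}(a).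
\end{proof}

\begin{lemma}\label{lem:condii}
The composite $F(T(N-2))\xrightarrow{F(\theta)}F(Z)^{\otimes p}\to S^pF(Z)$ is nonzero.
\end{lemma}

\begin{proof}
Suppose it is zero. Then $F(\theta)$ factors through the kernel of $F(Z)^{\otimes p}\to S^pF(Z)$, which is the image of the map $\bigoplus_{i=1}^{p-1}F(Z)^{\otimes p}\to F(Z)^{\otimes p}$ with components $1-s_i$. Since $F(T(N-2))$ is projective by (V3), $F(\theta)$ lifts to this direct sum, and since $F$ is full, the components of the lift have the form $F(h_i)$ with $h_i:T(N-2)\to Z^{\otimes p}$. Thus $F(\theta)=F\big(\sum_i(1-s_i)h_i\big)$. The weights of $Z^{\otimes p}$ are $\le p(p-2)$, and $(N-2)+p(p-2)=2N-2p-2\le2N-4$. By Lemma~\ref{lem:faithful}, $\theta=\sum_i(1-s_i)h_i$. Then the composite of $\theta$ with $Z^{\otimes p}\to S^pZ$ is zero, which contradicts Proposition~\ref{prop:identity}.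
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The algebra $\mathfrak g=\mathfrak g(X)$ is nilpotent and of finite length, and it is a Lie algebra by Proposition~\ref{prop:trunc}. Lemmas~\ref{lem:summand}, \ref{lem:condi} and \ref{lem:condii} are the hypotheses of Proposition~\ref{prop:criterion}, which shows that $S^p\mathfrak g\to\mathrm{gr}_pU(\mathfrak g)$ is not injective. The description of $\mathfrak g$ and the relation $z^2=0$ for $p=2$ were proved in Section~\ref{sec:two}.
\end{proof}

\begin{remark}[Why $p^2$]
The proof needs $T(p^2-1)$ to vanish and $T(p-1)$ to survive. The first is used in Lemma~\ref{lem:condi}, the second in Lemma~\ref{lem:faithful}, and the second cannot be dropped. Indeed, the construction of $\kappa_0$ works with $p$ in place of $N$, since $\binom{p-1}a=(-1)^a$ in $\mathbf k$. It gives a map $S^{p-2}V\to V\otimes T(p-1)\to V^{\otimes p}$ with $x^ay^b\mapsto(-1)^az_{a+1}$, which is $j$ up to an isomorphism $S^{p-2}V\cong Z$. So a symmetric monoidal functor that kills $T(p-1)$ kills $j$, and then there are no elements $z_a$ left whose $p$-th powers could collapse.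
\end{remark}

\begin{remark}
Since Lie algebras in quasi-semisimple categories satisfy the PBW theorem, Theorem~\ref{thm:main} implies that $\mathrm{Ver}_{p^2}$ is not quasi-semisimple.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BE} Benson and Etingof, Adv. Math. 351 (2019).

\bibitem{BEO} Benson, Etingof and Ostrik, \emph{New incompressible symmetric tensor categories in positive characteristic}, Duke Math. J. 172 (2023).

\bibitem{Et} Pavel Etingof, \emph{Koszul duality and the PBW theorem in symmetric tensor categories in positive characteristic}, arXiv:1603.08133 (2016).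

\bibitem{Ja} Jantzen, \emph{Representations of Algebraic Groups}.

\end{thebibliography}
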